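# Extension graphs can embed when right-angled Artin groups do not

## 1. Right-angled Artin groups and their extension graphs

**Definition (right-angled Artin group).** Let $\Gamma$ be a finite simplicial graph. The right-angled Artin group $A_\Gamma$ has one generator for each vertex of $\Gamma$, and relations saying that two generators commute whenever the corresponding vertices are joined by an edge.

For example, a complete graph on $n$ vertices gives $\mathbb Z^n$, a graph with $n$ vertices and no edges gives the free group $F_n$, and the path $a-b-c$ gives $\langle a,c\rangle\times\langle b\rangle\cong F_2\times\mathbb Z$. The same definition makes sense for infinite graphs, and we shall use it once for an infinite forest.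

Write $v\sim w$ for adjacency, $\mathrm{Lk}(v)$ for the set of neighbors of $v$, and $\mathrm{St}(v)=\mathrm{Lk}(v)\cup\{v\}$. In the path above, $\mathrm{St}(a)=\{a,b\}$ and $\mathrm{St}(b)=\{a,b,c\}$. The group carries the word metric of its standard generators, $d(p,q)=|p^{-1}q|$, which is invariant under left multiplication, and $N_r(Y)$ denotes the closed $r$-neighborhood of $Y$. We write $C(x)$ for the centralizer of $x$.

**Fact 1 (standard subgroups).** For a set $S$ of vertices, $\langle S\rangle$ is the right-angled Artin group on the subgraph induced by $S$, it is isometrically embedded, and killing the other generators gives a 1-Lipschitz retraction $r_S:A\to\langle S\rangle$. Moreover $\langle S\rangle\cap\langle S'\rangle=\langle S\cap S'\rangle$.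

Proof. Let $A(S)$ be the right-angled Artin group on the induced subgraph. The obvious homomorphisms $A(S)\to A\to A(S)$, the second killing the generators outside $S$, compose to the identity, so $A(S)\cong\langle S\rangle$ and the second one is a retraction. It deletes letters from words, so it does not increase length; this gives both the Lipschitz claim and the isometric embedding. If $x\in\langle S\rangle\cap\langle S'\rangle$, then $x=r_Sr_{S'}(x)=r_{S\cap S'}(x)$. $\square$

**Fact 2 (Servatius 1989).** For a generator $v$ and $k\neq0$, $C(v^k)=\langle\mathrm{St}(v)\rangle$.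

In particular $C(v^k)=C(v)$ for $k\ne 0$, and by Fact 1
$$\bigcap_i C(w_i)=\Big\langle\bigcap_i\mathrm{St}(w_i)\Big\rangle\qquad\text{for generators } w_i. \tag{1}$$

**Definition (extension graph, Kim–Koberda).** The vertices of $\Gamma^{\mathrm{ext}}$ are the conjugates $gvg^{-1}$ in $A_\Gamma$ of the standard generators $v\in V(\Gamma)$. Two distinct vertices are joined by an edge exactly when they commute in $A_\Gamma$.

Before the examples we need to know when two vertices are equal and when they are adjacent.

**Fact 3 (labels and powers).** The vertex $gvg^{-1}$ determines its label $v$. If $(gvg^{-1})^n=(hwh^{-1})^m$ with $n\ne0$, then $gvg^{-1}=hwh^{-1}$. Moreover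
$$gvg^{-1}=hwh^{-1}\iff v=w\ \text{ and }\ g^{-1}h\in\langle\mathrm{St}(v)\rangle. \tag{2}$$

Proof. In the abelianization, which is free abelian on $V(\Gamma)$, the image of $gvg^{-1}$ is $v$. An equality of powers gives $nv=mw$ there, so $v=w$ and $n=m$. Then $h^{-1}g\in C(v^n)=C(v)$, so $gvg^{-1}=hvh^{-1}$. The equivalence (2) is the case $n=m=1$ together with Fact 2. $\square$

**Fact 4 (neighbors).** If $u=gvg^{-1}$ and $w$ are adjacent in the extension graph, then $w=(gk)v'(gk)^{-1}$ with $k\in\langle\mathrm{St}(v)\rangle$ and $v'\in\mathrm{Lk}(v)$. Since $k$ commutes with $v$, also $u=(gk)v(gk)^{-1}$: adjacent vertices have a common conjugator, and their labels are adjacent in $\Gamma$.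

Proof. Conjugating, let $g=1$. Put $S=\mathrm{St}(v)$ and $w=hv'h^{-1}$. Since $w$ commutes with $v$, it lies in $\langle S\rangle$, so $w=r_S(w)=r_S(h)\,r_S(v')\,r_S(h)^{-1}$. As $w\ne1$, we get $r_S(v')\neq1$, so $v'\in S$. Put $k=r_S(h)$, so that $w=kv'k^{-1}$. If $v'=v$, then $w=v=u$ because $v$ is central in $\langle S\rangle$, and this is excluded. $\square$

Here are some extension graphs. For the complete graph $K_n$ the group is abelian, so $K_n^{\mathrm{ext}}=K_n$. For an edgeless graph with at least two vertices, $\Gamma^{\mathrm{ext}}$ is a countably infinite set with no edges, by Fact 4. For the path $a-b-c$, the vertex $b$ is central, so it is a single vertex of the extension graph, and it is joined to each of the infinitely many conjugates of $a$ and of $c$. There are no other edges by Fact 4, so we get a star with infinitely many leaves.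

Finally, let $\Gamma$ be the cycle $C_n$, $n\geq4$, with vertices $v_1,\dots,v_n$, and let $g=v_1v_2$. Conjugation by $g$ fixes $v_1$ and $v_2$. For $i\ne1,2$ we have $gv_ig^{-1}\neq v_i$ by (2), because $v_i$ is not adjacent to both $v_1$ and $v_2$ and so $v_1v_2\notin\langle\mathrm{St}(v_i)\rangle$. Thus $C_n$ and $gC_ng^{-1}$ are two $n$-cycles in $C_n^{\mathrm{ext}}$ that share exactly the edge $v_1v_2$; deleting this edge from their union leaves a cycle of length $2n-2$ in $C_n^{\mathrm{ext}}$. Cycles through a fixed edge will be the main actors of this talk.

**Definition (embedding of extension graphs).** An embedding $\Gamma^{\mathrm{ext}}\to\Lambda^{\mathrm{ext}}$ is an injective map on vertices that sends edges to edges. The image need not be an induced subgraph.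

For example, every injection from a countable edgeless graph to the vertex set of the infinite star above is an embedding, even if the center of the star is in its image.

## 2. Coarse embeddings, and the passage from graphs to groups

**Definition (coarse and quasiisometric embeddings).** A map $f$ between metric spaces is a coarse embedding if there are functions $\rho_-,\rho_+$ with
$$\rho_-(d(x,y))\le d(f(x),f(y))\le\rho_+(d(x,y)),\qquad \rho_-(t)\to\infty\ \text{ as } t\to\infty .$$
It is a quasiisometric embedding if one can take $\rho_-(t)=t/\lambda-c$ and $\rho_+(t)=\lambda t+c$ for constants $\lambda\ge1$, $c\ge0$.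

Quasiisometric embeddings are coarse embeddings. The inclusion of a standard subgroup $\langle S\rangle$ is isometric, so it is both. The identity map from $\mathbb Z$ with the usual metric to $\mathbb Z$ with the metric $|x-y|^{1/2}$ is a coarse embedding with $\rho_\pm(t)=t^{1/2}$, but it is not a quasiisometric embedding. The map $n\mapsto n^3$ from $\mathbb Z$ to $\mathbb Z$ is not a coarse embedding, since no $\rho_+(1)$ exists.

We shall use coarse embeddings between finitely generated groups only through two consequences of the definition. First,
$$\text{for each } D \text{ there is } D' \text{ such that } d(f(x),f(y))\le D\ \Rightarrow\ d(x,y)\le D'. \tag{3}$$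
In particular (take $D=0$) the fibers of $f$ have bounded size, and preimages of balls are finite. Second, since neighboring points have images at distance at most $\rho_+(1)$, following a geodesic gives an integer $L\geq1$ with
$$d(f(x),f(y))\le L\,d(x,y)\quad\text{for all } x,y. \tag{4}$$
Also, if the image of a coarse embedding $f$ lies in $N_r(Y)$, we may replace each $f(p)$ by a point of $Y$ at distance at most $r$; the distances change by at most $2r$, so this gives a coarse embedding into $Y$.

Now the question. In many situations a quasiisometric embedding $A_\Gamma\to A_\Lambda$ induces an embedding $\Gamma^{\mathrm{ext}}\to\Lambda^{\mathrm{ext}}$. Bader, Bensaid and Petyt ("Quasiisometric embeddings between right-angled Artin groups: flexibility", arXiv:2605.13314, 2026) are the source of the converse problem: for finite simplicial graphs $\Gamma,\Lambda$, does the existence of an embedding $\Gamma^{\mathrm{ext}}\to\Lambda^{\mathrm{ext}}$ imply the existence of a quasiisometric embedding $A_\Gamma\to A_\Lambda$?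

It matters that the whole of $\Gamma^{\mathrm{ext}}$ is embedded. An embedding of $\Gamma$ alone in $\Lambda^{\mathrm{ext}}$ is not enough: we saw that $C_{2n-2}$ is a subgraph of $C_n^{\mathrm{ext}}$, and it is known that $A_{C_{2n-2}}$ does not quasiisometrically embed in $A_{C_n}$ for $n>6$.

The answer to the question will be no.

## 3. Complete graphs, edgeless graphs and the path on three vertices

In the smallest cases the answer is yes, and one can see this by hand.

Let $\Gamma=K_n$, so $\Gamma^{\mathrm{ext}}=K_n$. If it embeds in $\Lambda^{\mathrm{ext}}$, we get $n$ pairwise adjacent vertices there. By Fact 4 their labels are pairwise adjacent in $\Lambda$, so $\Lambda$ contains $K_n$ as an induced subgraph, and $\mathbb Z^n=A_\Gamma$ embeds isometrically by Fact 1.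

Let $\Gamma$ be edgeless on $n\ge2$ vertices. If $\Gamma^{\mathrm{ext}}$ embeds in $\Lambda^{\mathrm{ext}}$, then $\Lambda^{\mathrm{ext}}$ is infinite, so $\Lambda$ is not complete. Two nonadjacent vertices of $\Lambda$ generate an isometrically embedded $F_2$, and $F_n$ embeds quasiisometrically in $F_2$ as a finite-index subgroup of $F_2$ when $n\geq 3$, and identically when $n=2$.

Let $\Gamma$ be the path $a-b-c$. If the infinite star $\Gamma^{\mathrm{ext}}$ embeds in $\Lambda^{\mathrm{ext}}$, then some vertex of $\Lambda^{\mathrm{ext}}$, which we may take to be a generator $v$, has infinitely many neighbors. By Fact 4 they are of the form $kv'k^{-1}$ with $k\in\langle\mathrm{St}(v)\rangle$ and $v'\in\mathrm{Lk}(v)$. If $\mathrm{Lk}(v)$ were a clique, $\langle\mathrm{St}(v)\rangle$ would be abelian and there would be finitely many. So $\mathrm{Lk}(v)$ contains two nonadjacent vertices, $\Lambda$ contains the path as an induced subgraph, and $A_\Gamma$ embeds isometrically.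

## 4. Trying to read a group map off a graph map

To prove "yes" in general one would try to convert a graph embedding $\Phi$ into a map $f$ of groups. An element $g\in A_\Gamma$ moves the base copy of $\Gamma$ in $\Gamma^{\mathrm{ext}}$ to $g\Gamma g^{-1}$. Look at the image of this copy under $\Phi$, recognize it as a translate of a standard piece of $\Lambda^{\mathrm{ext}}$ by some $g'$, and put $f(g)=g'$.

Let us see how far this goes for $\Gamma=\Lambda=C_5$ with vertices $v_i$, $i\in\mathbb Z/5$. Suppose that for each $g$ there is $f(g)$ with $\Phi(gv_ig^{-1})=f(g)\,v_i\,f(g)^{-1}$ for all $i$. Then $f(g)$ is unique, since by (1) an element commuting with all $v_i$ lies in $\langle\bigcap_i\mathrm{St}(v_i)\rangle=1$. By (2) and the injectivity of $\Phi$,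
$$g^{-1}h\in\langle\mathrm{St}(v_i)\rangle\iff f(g)^{-1}f(h)\in\langle\mathrm{St}(v_i)\rangle\qquad(i\in\mathbb Z/5). \tag{5}$$
So $f$ respects the pattern of cosets of the star subgroups. Does it respect distances? Restrict to the powers of $v_1$. They lie in the stars of $v_5$, $v_1$ and $v_2$, whose intersection is $\{v_1\}$. So (5) gives $f(v_1^n)=f(1)\,v_1^{\kappa(n)}$ for some $\kappa:\mathbb Z\to\mathbb Z$, and $\kappa$ is injective because $v_1^n\notin\langle\mathrm{St}(v_3)\rangle$ for $n\ne0$.

This is the point where the approach stops: nothing bounds $|\kappa(n+1)-\kappa(n)|$. The extension graph sees which cosets of star subgroups two elements share and does not see how far apart the elements are. In Section 7 we shall check that $\kappa(n)=n^3$ really occurs, so the recipe can produce a map $f$ that is not Lipschitz.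

The failure suggests how to build a counterexample. A graph embedding only has to carry injections of sets, and there are injections of sets $\mathbb Z^3\to\mathbb Z^2$. A coarse embedding has to carry Lipschitz maps, and there is no Lipschitz injection $\mathbb Z^3\to\mathbb Z^2$, because a ball of radius $R$ has about $R^3$ points on the left and only about $R^2$ on the right. So we look for graphs in which some combinatorial object comes in a $\mathbb Z^3$-family for $\Gamma$ and only in a $\mathbb Z^2$-family for $\Lambda$. The objects will be pentagons through a fixed edge.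

## 5. Pentagons with whiskers: the graphs $\Delta$, $\Gamma$, $\Lambda$

Let $i\in\mathbb Z/5$.

* $\Delta$ has vertices $v_i$ and $M_i=\{m_i^1,m_i^2,m_i^3\}$. Its edges are $v_i\sim v_{i+1}$ (a pentagon), and those making each $\{v_i\}\cup M_i$ a 4-clique.
* $\Gamma=\Delta\cup\{t\}$, with $t$ adjacent exactly to $v_1,v_2$.
* $\Lambda=\Delta\cup\{h_1,h_2\}$, with $h_1,h_2$ each adjacent exactly to $v_1,\dots,v_5$.

So $\Gamma$ has 21 vertices and $\Lambda$ has 22. The dihedral group $D_5$ acts on $\Lambda$ by permuting the indices $i$ and fixing $h_1,h_2$, and hence on $A_\Lambda$ by isometric automorphisms. The stars that we shall use again and again are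
$$\mathrm{St}_\Delta(v_i)=\{v_{i-1},v_i,v_{i+1}\}\cup M_i,\qquad \mathrm{St}_\Lambda(v_i)=\mathrm{St}_\Delta(v_i)\cup\{h_1,h_2\}.$$

**Theorem A.** (1) There is an embedding $\Gamma^{\mathrm{ext}}\to\Lambda^{\mathrm{ext}}$. (2) There is no coarse embedding $A_\Gamma\to A_\Lambda$; in particular there is no quasiisometric embedding.

**Theorem B.** Let $\Gamma'=\Gamma\sqcup\Lambda$ and $\Lambda'=\Lambda\sqcup K_1$. Then $\Gamma'^{\mathrm{ext}}$ and $\Lambda'^{\mathrm{ext}}$ embed in each other, and $A_{\Lambda'}$ quasiisometrically embeds in $A_{\Gamma'}$, but $A_{\Gamma'}$ does not coarsely embed in $A_{\Lambda'}$.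

Theorem A answers the question negatively, and Theorem B shows that even embeddings of the extension graphs in both directions do not help.

Here is the role of each piece. For $z\in\langle v_1,v_2,t\rangle\cong\mathbb Z^3$, the pentagon $(zv_iz^{-1})_{i}$ in $\Gamma^{\mathrm{ext}}$ passes through the edge $v_1v_2$, and different $z$ give different pentagons because $\bigcap_i\mathrm{St}_\Gamma(v_i)=\emptyset$. In $\Lambda^{\mathrm{ext}}$, Lemma 3 will show that the pentagons through $v_1v_2$ with labels $v_1,\dots,v_5$ in order are only the conjugates by $v_1^\alpha v_2^\beta$. The vertices $h_1,h_2$ commute with all $v_i$ and so create no further pentagons; they are there to give infinitely many common neighbors of $v_1$ and $v_2$, among which the vertices labeled $t$ can be placed. The whiskers $M_i$ create copies of $\mathbb Z^4$, which a coarse embedding is forced to respect; this is how a coarse embedding gets tied to the pentagons.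

## 6. Splitting $t$ into two twins

For Theorem A(1), the main task is to place the vertices of $\Gamma^{\mathrm{ext}}$ with labels in $\Delta$ inside $\Delta^{\mathrm{ext}}$, although conjugation by $t$ is no longer available there. We would like to encode the exponents of $t$ in the exponents of $v_1$, by an injection $\mathbb Z^2\to\mathbb Z$. This would be easy if $t$ were a twin of $v_1$, meaning adjacent to $v_1$ and with the same star. So one might first map $A_\Gamma$ to the group in which $t$ is replaced by a twin $t_1$ of $v_1$.

This loses information. The twin $t_1$ commutes with $v_5$, and $t$ does not, so $g=[t,v_5]\neq1$ becomes trivial. Since $g\notin\langle\mathrm{St}_\Gamma(v_3)\rangle$, the different vertices $gv_3g^{-1}$ and $v_3$ would get the same image. The remedy is to use a twin of $v_1$ and a twin of $v_2$ at the same time.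

Let $\Theta$ be $\Delta$ with two more vertices $t_1,t_2$, where $t_1\sim t_2$ and $t_j$ is adjacent to all of $\mathrm{St}_\Delta(v_j)$ for $j=1,2$. Define $\iota:A_\Gamma\to A_\Theta$ by $\iota(t)=t_1t_2$ and the identity on $\Delta$. This is well defined: $v_1$ and $v_2$ both lie in $\mathrm{St}_\Delta(v_1)\cap\mathrm{St}_\Delta(v_2)$, so they commute with $t_1$ and $t_2$.

**Lemma 1.** $\iota$ is injective.

Proof. Let $E=\langle v_1,v_2\rangle$ and $C_j=\langle\mathrm{St}_\Delta(v_j)\rangle\le A_\Delta$ for $j=1,2$. By Fact 1, $C_1\cap C_2=E$.

**Step 1: a forest on which $A_\Delta$ acts.** We want a graph that organizes the conjugates of $t$, $t_1$ and $t_2$ by $A_\Delta$. Let $\Omega$ be the bipartite graph with vertex set $A_\Delta/C_1\sqcup A_\Delta/C_2$ and edge set $A_\Delta/E$, where $cE$ joins $cC_1$ to $cC_2$. It is simple: if $cC_1=c'C_1$ and $cC_2=c'C_2$, then $c^{-1}c'\in C_1\cap C_2=E$.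

No edge of $\Delta$ joins $\{v_5\}\cup M_1$ to $\{v_3\}\cup M_2$, so the presentation of $\langle C_1,C_2\rangle=\langle\mathrm{St}_\Delta(v_1)\cup\mathrm{St}_\Delta(v_2)\rangle$ shows that $\langle C_1,C_2\rangle=C_1*_EC_2$. The Bass–Serre tree of this amalgam has as vertices the cosets $cC_1,cC_2$ and as edges the cosets $cE$ with $c\in\langle C_1,C_2\rangle$. It is connected, and the edges of $\Omega$ at $cC_j$ are $ckE$ with $k\in C_j$, so no edge of $\Omega$ leaves it. Hence it is the component of $\Omega$ containing $C_1$. Every component contains a vertex $cC_1$, so it is a translate of this one. Therefore $\Omega$ is a forest.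

**Step 2: semidirect product decompositions.** We now separate $A_\Delta$ from the new generators. Let $F$ be the free group with basis $x_e$, $e\in A_\Delta/E$, with $A_\Delta$ permuting the basis by left multiplication. Then $A_\Gamma\cong F\rtimes A_\Delta$. Indeed, $t\mapsto x_E$ and the identity on $A_\Delta$ define a homomorphism, since $v_1,v_2$ fix $x_E$. Its inverse sends $x_{cE}\mapsto ctc^{-1}$, which is well defined because $E$ commutes with $t$, and is compatible with the action.

Likewise $A_\Theta\cong A_\Omega\rtimes A_\Delta$, where $A_\Omega$ has generators $y_\omega$ for the vertices $\omega$ of $\Omega$. Send $t_j\mapsto y_{C_j}$. The relations hold: $C_j$ fixes the vertex $C_j$, and the vertices $C_1$, $C_2$ are joined by the edge $E$. The inverse sends $y_{cC_j}\mapsto ct_jc^{-1}$. It is well defined because $C_j$ commutes with $t_j$, and it respects the relations because every edge of $\Omega$ has the form $cE$ and $ct_1c^{-1}$, $ct_2c^{-1}$ commute.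

Under these identifications $\iota$ is the identity on $A_\Delta$ and sends $x_{cE}=ctc^{-1}$ to $ct_1t_2c^{-1}=y_{cC_1}y_{cC_2}$, the product of the two endpoints of the edge $cE$. So it suffices to show that $F\to A_\Omega$, $x_e\mapsto$ product of the endpoints of $e$, is injective. An element of $F$ involves finitely many edges. Passing to the subgraph induced on their endpoints, which is allowed by Fact 1, it suffices to treat finite forests.

**Step 3: finite forests.** We show by induction on the number of edges that for a finite forest $\Omega'$ the map from the free group on the edges to $A_{\Omega'}$, $x_e\mapsto$ product of the endpoints of $e$, is injective. With no edges there is nothing to prove. Otherwise let $a$ be a leaf, with edge $e=ab$. Then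
$$A_{\Omega'}=A_{\Omega'\setminus a}*_{\langle b\rangle}\langle a,b\rangle .$$
By induction the other edge products freely generate a free subgroup $F'\le A_{\Omega'\setminus a}$. Let $\lambda:A_{\Omega'\setminus a}\to\mathbb Z$ be the homomorphism equal to $+1$ on the vertices of one side of a bipartition and $-1$ on the other side. It kills every edge product, hence $F'$, while $\lambda(b)=\pm1$. So $F'\cap\langle b\rangle=1$. Also $(ab)^k\notin\langle b\rangle$ for $k\neq0$. By the normal form theorem for amalgams, an alternating product of nontrivial elements of $F'$ and nontrivial powers of $ab$ is nontrivial. So $F'$ and $ab$ generate $F'*\langle ab\rangle$, and the map is injective. $\square$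

## 7. Compressing the exponents

In $\Theta$ we have $\mathrm{St}_\Theta(v_j)=\mathrm{St}_\Delta(v_j)\cup\{t_1,t_2\}=\mathrm{St}_\Theta(t_j)$ for $j=1,2$, so $t_j$ is a twin of $v_j$. To use this we need graph products.

**Definition (graph product).** Given a graph $X$ and a group $G_s$ for each vertex $s$, the graph product is the quotient of the free product of the $G_s$ by the relations that $G_s$ and $G_{s'}$ commute elementwise when $s\sim s'$. A word $x_1\cdots x_r$ with $1\neq x_i\in G_{s_i}$ is reduced if there are no $i<j$ with $s_i=s_j$ and all $s_l$, $i<l<j$, adjacent to $s_i$.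

If all $G_s=\mathbb Z$, this is $A_X$. Over the path $s-s'-s''$, take nontrivial elements $x,x'\in G_s$, $y\in G_{s'}$, $z\in G_{s''}$: the word $xyx'$ is not reduced (it equals $(xx')y$), and $xzx'$ is reduced.

**Fact 5 (Green).** Two words for the same element of a graph product are related by commutations of neighboring syllables from adjacent vertex groups, multiplication within vertex groups (and its reverse), and insertion or deletion of identity syllables. Reduced words of the same element differ by shuffles, that is, by the commutations alone. So the support $\{s_i\}$ of an element is well defined, and an element lies in $\langle G_s:s\in S\rangle$ if and only if its support is contained in $S$.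

The next lemma replaces large vertex groups by $\mathbb Z$, using arbitrary injections of sets.

**Lemma 2.** Let $G$ be the graph product over a finite graph $X$ of countable groups $G_s$, and let $\kappa_s:G_s\to\mathbb Z$ be injective maps of sets. Let $\mathrm{pr}_s:G\to G_s$ be the retraction that kills the other vertex groups. For a word $g=x_1\cdots x_r$, $x_i\in G_{s_i}$, put
$$K(g)=\prod_{i=1}^r s_i^{\,\kappa_{s_i}(\mathrm{pr}_{s_i}(x_1\cdots x_i))-\kappa_{s_i}(\mathrm{pr}_{s_i}(x_1\cdots x_{i-1}))}\in A_X. \tag{6}$$
Then $K:G\to A_X$ is well defined, and for all $g,g'\in G$ and $S\subset V(X)$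
$$g^{-1}g'\in\langle G_s:s\in S\rangle\iff K(g)^{-1}K(g')\in\langle S\rangle. \tag{7}$$

Proof. We check invariance under the moves of Fact 5; the exponent of a syllable depends only on the projections of the prefixes before and after it. If $x_i,x_{i+1}\in G_s$ are multiplied together, their two exponents add up by telescoping to the exponent of the product, and no other exponent changes. An identity syllable has exponent $0$. If $x_i\in G_s$ and $x_{i+1}\in G_{s'}$ with $s\sim s'$ are exchanged, then neither affects the other's exponent, because $\mathrm{pr}_s$ kills $G_{s'}$ and conversely; and $s,s'$ commute in $A_X$. So $K$ is well defined.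

Let $x_1\cdots x_r$ be a reduced word for $g^{-1}g'$. Appending it to a word for $g$, formula (6) gives $K(g')=K(g)\prod_i s_i^{n_i}$ with
$$n_i=\kappa_{s_i}(\mathrm{pr}_{s_i}(gx_1\cdots x_i))-\kappa_{s_i}(\mathrm{pr}_{s_i}(gx_1\cdots x_{i-1})).$$
The two arguments differ by right multiplication by $x_i\neq1$, and $\kappa_{s_i}$ is injective, so $n_i\neq0$. Whether a word with nontrivial syllables is reduced depends only on the sequence $(s_i)$. So $\prod_i s_i^{n_i}$ is a reduced word in $A_X$, and $K(g)^{-1}K(g')$ has the same support as $g^{-1}g'$. Now (7) follows from Fact 5. $\square$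

For instance, if $G_{v_1}=\langle v_1,t_1\rangle\cong\mathbb Z^2$, $\kappa=\kappa_{v_1}$, and $\kappa_{v_3}(v_3^n)=n$, then $K(t_1v_3v_1)=v_1^{\kappa(t_1)-\kappa(1)}\,v_3\,v_1^{\kappa(t_1v_1)-\kappa(t_1)}$. The map $K$ is far from a homomorphism.

We can now keep the promise made in Section 4. Take $X=C_5$, all $G_s=\mathbb Z$, $\kappa_{v_1}(v_1^n)=n^3$, and $\kappa_{v_i}(v_i^n)=n$ for $i\neq1$. Put $\Phi(gv_ig^{-1})=K(g)\,v_i\,K(g)^{-1}$. By (2) and (7) with $S=\mathrm{St}(v_i)$, this is well defined and injective; by Fact 4 it sends edges to edges. The group map read off from it is $f=K$, and $K(v_1^n)=v_1^{n^3}$.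

## 8. The embedding of $\Gamma^{\mathrm{ext}}$ in $\Lambda^{\mathrm{ext}}$

We prove Theorem A(1).

**Step 1: a map $\psi:A_\Gamma\to A_\Delta$ that preserves star cosets.** Since $t_j$ is a twin of $v_j$, the group $A_\Theta$ is a graph product over $\Delta$ with vertex groups $G_{v_j}=\langle v_j,t_j\rangle\cong\mathbb Z^2$ for $j=1,2$, and $G_s=\langle s\rangle$ otherwise. Choose injections $\kappa_s:G_s\to\mathbb Z$, with $\kappa_s(s^n)=n$ for $s\ne v_1,v_2$, and let $K:A_\Theta\to A_\Delta$ be the map of Lemma 2. Put $\psi=K\circ\iota$.

For $v\in V(\Delta)$, the vertex $t_j$ lies in $\mathrm{St}_\Theta(v)$ if and only if $v\in\mathrm{St}_\Delta(v_j)$, that is, if and only if $v_j\in\mathrm{St}_\Delta(v)$. So $C_{A_\Theta}(v)=\langle\mathrm{St}_\Theta(v)\rangle=\langle G_s:s\in\mathrm{St}_\Delta(v)\rangle$, and (7) says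
$$g^{-1}g'\in C_{A_\Theta}(v)\iff K(g)^{-1}K(g')\in C_{A_\Delta}(v)\qquad(g,g'\in A_\Theta,\ v\in V(\Delta)). \tag{8}$$

**Step 2: vertices with labels in $\Delta$.** For $v\in V(\Delta)$ and $g\in A_\Gamma$ put
$$\Phi(gvg^{-1})=\psi(g)\,v\,\psi(g)^{-1}\in\Delta^{\mathrm{ext}}\subset\Lambda^{\mathrm{ext}}.$$
We check that this is well defined and injective. We have $gvg^{-1}=g'v'g'^{-1}$ if and only if $v=v'$ and $g^{-1}g'$ commutes with $v$. By Lemma 1 and $\iota(v)=v$, the latter holds if and only if $\iota(g)^{-1}\iota(g')$ commutes with $v$ in $A_\Theta$. By (8) this holds if and only if $\psi(g)^{-1}\psi(g')\in C_{A_\Delta}(v)$. Together with $v=v'$, this says that the images agree.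

Edges go to edges: by Fact 4, adjacent vertices with labels in $\Delta$ have the form $gvg^{-1},gv'g^{-1}$ with $v\sim v'$, and then $\psi(g)v\psi(g)^{-1}$ and $\psi(g)v'\psi(g)^{-1}$ are adjacent.

**Step 3: vertices with label $t$.** It remains to place the vertices $gtg^{-1}$ next to the images of their neighbors. Since $C(t)=\langle t,v_1,v_2\rangle$ is abelian, Fact 4 shows that the only neighbors of $gtg^{-1}$ are $gv_1g^{-1}$ and $gv_2g^{-1}$. Fix one $g$ for each such vertex, and consider
$$\{\psi(g)\,h_2^nh_1h_2^{-n}\,\psi(g)^{-1}:n\in\mathbb Z\}\subset V(\Lambda^{\mathrm{ext}}).$$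
This set is infinite, by (2), since $h_2^k\notin\langle\mathrm{St}_\Lambda(h_1)\rangle$ for $k\neq0$. As $h_1,h_2$ commute with $v_1,v_2$, each of its elements is adjacent to $\Phi(gv_1g^{-1})$ and $\Phi(gv_2g^{-1})$. There are countably many vertices $gtg^{-1}$. Enumerate them and choose their images one after another from these infinite sets, all distinct. They differ from the images of Step 2 because their label is $h_1$. This gives an embedding $\Gamma^{\mathrm{ext}}\to\Lambda^{\mathrm{ext}}$. $\blacksquare$

## 9. Pentagons in $\Lambda^{\mathrm{ext}}$

We turn to Theorem A(2). The first ingredient is algebraic: pentagons with labels among the $v_i$ are rigid in $\Lambda^{\mathrm{ext}}$.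

**Lemma 3.** Let $u_1,\dots,u_5$ be distinct vertices of $\Lambda^{\mathrm{ext}}$ with labels in $\{v_1,\dots,v_5\}$ and $u_i\sim u_{i+1}$ cyclically. Then there are $g\in A_\Lambda$ and $\sigma\in D_5$ with $u_i=gv_{\sigma(i)}g^{-1}$ for all $i$.

Proof.

**Step 1: labels.** We normalize the labels. By Fact 4 they form a closed walk of length 5 in the pentagon. Its five steps $\pm1$ have an odd sum divisible by 5 and at most 5 in absolute value, so the sum is $\pm5$ and all steps are equal. Hence the labels are $v_{\sigma(i)}$ for some $\sigma\in D_5$. Applying the automorphism $\sigma^{-1}$ of $A_\Lambda$, we may assume that $u_i$ has label $v_i$. By Fact 4, $u_1$ and $u_2$ have a common conjugator, so after conjugating everything we may assume $u_1=v_1$ and $u_2=v_2$.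

**Step 2: one equation for the closing of the pentagon.** Going around from both sides, Fact 4 gives
$$u_3=av_3a^{-1},\quad u_5=bv_5b^{-1},\quad u_4=(aa')v_4(aa')^{-1}=(bb')v_4(bb')^{-1},$$
with $a\in\langle\mathrm{St}(v_2)\rangle$, $b\in\langle\mathrm{St}(v_1)\rangle$, $a'\in\langle\mathrm{St}(v_3)\rangle$, $b'\in\langle\mathrm{St}(v_5)\rangle$ (stars in $\Lambda$). By (2),
$$aa'e=bb'\quad\text{with } e\in\langle\mathrm{St}(v_4)\rangle. \tag{9}$$
Since $v_2$ is central in $\langle\mathrm{St}(v_2)\rangle$ and commutes with $v_3$, we can move the power of $v_2$ out of $a$ into $a'\in\langle\mathrm{St}(v_3)\rangle$ without changing $u_3$ or $aa'$. So we may take $a\in\langle\{v_1,v_3,h_1,h_2\}\cup M_2\rangle$.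

**Step 3: computing $u_3$ by retractions.** We show that $u_3=v_1^\alpha v_3v_1^{-\alpha}$ for some $\alpha$. Retract (9) onto $\langle\{v_1,v_3,v_5,h_1,h_2\}\cup M_2\rangle$. This fixes $a$, and sends $a'$ into $\langle v_3,h_1,h_2\rangle$, $e$ into $\langle v_3,v_5,h_1,h_2\rangle$, and $b,b'$ into $\langle v_1,v_5,h_1,h_2\rangle$. Solving for $a$ gives $a\in\langle v_1,v_3,v_5,h_1,h_2\rangle$, and intersecting with $\langle\{v_1,v_3,h_1,h_2\}\cup M_2\rangle$ gives
$$a\in\langle v_1,v_3\rangle\times\langle h_1,h_2\rangle.$$
Let $a_1$ be the $\langle v_1,v_3\rangle$-component of $a$. Since $h_1,h_2$ commute with $v_3$, $u_3=a_1v_3a_1^{-1}$. Now kill $h_1,h_2$ as well, that is, retract (9) onto $\langle v_1,v_3,v_5\rangle$. The image of $a'e$ is some $c\in\langle v_3,v_5\rangle$, and the image of $bb'$ lies in $\langle v_1,v_5\rangle\cong\mathbb Z^2$. So $a_1c=v_1^\alpha v_5^\gamma$ for some $\alpha,\gamma$, and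
$$v_1^{-\alpha}a_1=v_5^\gamma c^{-1}\in\langle v_1,v_3\rangle\cap\langle v_3,v_5\rangle=\langle v_3\rangle .$$
Hence $u_3=v_1^\alpha v_3v_1^{-\alpha}$.

**Step 4: the remaining vertices.** We find the conjugator. The symmetry $i\mapsto3-i$ of $\Lambda$ exchanges $1$ and $2$, exchanges $3$ and $5$, and fixes $4$. So Step 3 also gives $u_5=v_2^\beta v_5v_2^{-\beta}$ for some $\beta$. Put $g=v_1^\alpha v_2^\beta$. Since $v_2$ commutes with $v_3$ and $v_1$ commutes with $v_5$, we have $g^{-1}u_ig=v_i$ for $i=1,2,3,5$. Finally, $w=g^{-1}u_4g$ commutes with $v_3$ and $v_5$, so by (1) it lies in $\langle\mathrm{St}(v_3)\cap\mathrm{St}(v_5)\rangle=\langle S\rangle$ with $S=\{v_4,h_1,h_2\}$. Write $w=kv_4k^{-1}$. Then $w=r_S(w)=r_S(k)\,v_4\,r_S(k)^{-1}=v_4$, because $v_4$ is central in $\langle S\rangle$. $\square$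

## 10. Two coarse lemmas

The next lemma lets us intersect neighborhoods of cosets.

**Lemma 4.** Let $H_1,\dots,H_k$ be subgroups of a finitely generated group $G$. For each $r$ there is $r'$ with $\bigcap_iN_r(gH_i)\subset N_{r'}(g\bigcap_iH_i)$ for all $g\in G$.

Proof. By left translation let $g=1$. A point $p$ of the left side can be written $p=h_is_i$ with $h_i\in H_i$ and $|s_i|\le r$, for each $i$. For each occurring tuple $(s_1,\dots,s_k)$ fix one such point $p_0=h_i^0s_i$. If $p$ has the same tuple, then $pp_0^{-1}=h_i(h_i^0)^{-1}\in H_i$ for all $i$, and $d(p,pp_0^{-1})=|p_0|$. There are finitely many tuples, so take $r'$ to be the maximum of the $|p_0|$. $\square$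

Since $d(xh,xhx^{-1})=|x|$, the sets $xH$ and $xHx^{-1}$ are within finite distance of each other. So for subgroups $H,J$ and each $r$ there is $r'$, depending on $x,y,r$, with
$$N_r(xH)\cap N_r(yJ)\subset N_{r'}(xHx^{-1}\cap yJy^{-1}). \tag{10}$$

Call $f:X\to Y$ coarsely surjective if $Y=N_c(f(X))$ for some $c$; for example, $n\mapsto2n$ on $\mathbb Z$ is coarsely surjective with $c=1$.

**Lemma 5.** A coarse embedding $f:\mathbb Z^n\to\mathbb Z^n$ is coarsely surjective.

For $n=1$ this can be done by hand. Let $J=\rho_+(1)$ bound the jumps $|f(p+1)-f(p)|$. Since $|f(p)|\to\infty$ as $|p|\to\infty$ and the jumps are bounded, the sign of $f$ is eventually constant at each end. If both ends had the same sign, say $+$, then for every large $N$ both ends would contain points with values in $[N,N+J]$, and these points would be arbitrarily far apart as $N\to\infty$, against (3). So the signs are opposite, and the values sweep $\mathbb Z$ with jumps at most $J$. For general $n$ we replace the intermediate value argument by cohomology with compact supports.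

Proof. We use these standard facts about $H_c^*$: proper maps induce pullbacks, properly homotopic maps induce the same pullback, $H^n_c(\mathbb R^n)=\mathbb Z$, $H_c^k$ of an $n$-manifold vanishes for $k>n$, and a closed set $Q\subset\mathbb R^n$ has an exact sequence relating $H_c^*(\mathbb R^n\setminus Q)$, $H_c^*(\mathbb R^n)$ and $H_c^*(Q)$.

**Step 1: continuous versions of $f$ and of a coarse inverse.** Take a $\mathbb Z^n$-invariant triangulation $\tau$ of $\mathbb R^n$ with vertex set $\mathbb Z^n$. Extend $f$ affinely on simplices to a continuous map $\bar f:\mathbb R^n\to\mathbb R^n$. The images of the vertices of a simplex are at bounded distance from each other, so $\bar f(x)$ is at bounded distance from $f(p)$ for every vertex $p$ of a simplex containing $x$. Preimages of balls under $f$ are finite, so $\bar f$ is proper.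

Let $Q$ be the union of the closed simplices of $\tau$ that meet $\bar f(\mathbb R^n)$. It is a closed subcomplex that contains $\bar f(\mathbb R^n)$. Each vertex $q$ of $Q$ is within a uniform distance $c_1$ of some $f(h(q))$ with $h(q)\in\mathbb Z^n$. If $q,q'$ are adjacent in $Q$, then $f(h(q))$ and $f(h(q'))$ are at bounded distance, so $h(q)$ and $h(q')$ are at bounded distance by (3). Extend $h$ affinely to $\bar h:Q\to\mathbb R^n$. If $h(q)$ stays in a bounded set, then $f(h(q))$ takes finitely many values and $q$ stays within $c_1$ of them; so $\bar h$ is proper.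

**Step 2: the composition is properly homotopic to the identity.** Let $x\in\mathbb R^n$, let $p$ be a vertex of a simplex containing $x$, and let $q$ be a vertex of a simplex of $Q$ containing $\bar f(x)$. Then $f(h(q))$, $q$, $\bar f(x)$ and $f(p)$ are at bounded distance from each other, so $h(q)$ is at bounded distance from $p$ by (3), and $\bar h\bar f(x)$ is at bounded distance from $x$. The straight-line homotopy from $\bar h\bar f$ to the identity moves points a bounded distance, so it is proper. Hence the identity of $H_c^n(\mathbb R^n)=\mathbb Z$ factors through $H_c^n(Q)$, and $H_c^n(Q)\ne0$.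

**Step 3: $Q$ is everything.** Suppose $Q\neq\mathbb R^n$. In the exact sequence
$$H^n_c(\mathbb R^n\setminus Q)\to H^n_c(\mathbb R^n)\to H^n_c(Q)\to H^{n+1}_c(\mathbb R^n\setminus Q)=0$$
the first map is onto, since $\mathbb R^n\setminus Q$ is a nonempty open set and a small ball in it already carries a generator. So $H_c^n(Q)=0$, contradicting Step 2. Hence $Q=\mathbb R^n$, every lattice point is a vertex of $Q$, and $\mathbb Z^n=N_{c_1}(f(\mathbb Z^n))$. $\square$

## 11. Sets of linear growth do not separate $\mathbb Z^4$

A line does not separate $\mathbb Z^4$. We need a robust form of this, with constants that depend only on a growth bound.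

**Lemma 6.** For every $C$ there is $\rho$ such that: if $S\subset\mathbb Z^4$ satisfies $|S\cap B(p,R)|\le CR$ for all $p\in\mathbb Z^4$, $R\ge1$ (Euclidean balls), then all lattice points at Euclidean distance $>\rho$ from $S$ lie in one component of the graph $\mathbb Z^4\setminus S$. Such points exist.

Proof. Existence, for any $\rho$: $B(0,R)$ contains at least a constant times $R^4$ lattice points, and those within $\rho$ of $S$ are within $\rho$ of one of the at most $C(R+\rho)$ points of $S\cap B(0,R+\rho)$. Their number grows at most linearly in $R$.

For the main claim we connect two such points by a random broken line. Let $p\neq p'$ be lattice points at distance $>\rho\ge6$ from $S$, and let $d=|p-p'|$. Choose $w$ uniformly in the ball $B(p,d)\subset\mathbb R^4$, and consider the path $p\to w\to p'$ made of two segments. Let $z\in S$.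

If $[p,w]$ comes within $3$ of $z$, then, as $|z-p|>3$, the angle between $w-p$ and $z-p$ is at most $\arcsin(3/|z-p|)$. A cap of angle $\theta$ on the unit sphere of $\mathbb R^4$ has proportion at most a constant times $\theta^3$ of the whole sphere, so this has probability at most $c|z-p|^{-3}$ with an absolute constant $c$.

If $[w,p']$ comes within $3$ of $z$, then $w$ lies in the cone at $p'$ around the direction $z-p'$ of angle $\arcsin(3/|z-p'|)$, intersected with $B(p',2d)\supset B(p,d)$. The volume of $B(p',2d)$ is $16$ times that of $B(p,d)$, so after enlarging $c$ this has probability at most $c|z-p'|^{-3}$.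

Summing over the shells $2^k\rho<|z-p|\le2^{k+1}\rho$,
$$\sum_{z\in S}|z-p|^{-3}\le\sum_{k\ge0}C\,2^{k+1}\rho\,(2^k\rho)^{-3}=\tfrac83C\rho^{-2}<3C\rho^{-2}$$
(for $C>0$; if $C=0$, then $S$ is empty and there is nothing to prove), and likewise for $p'$. If $\rho$ is so large that $6cC\rho^{-2}<1$, some $w$ gives a path that stays at distance $>3$ from every point of $S$.

Consider the closed unit lattice cubes that meet this path. Two cubes that intersect share a vertex. If the union of their 1-skeleta were disconnected, the cubes would fall into two classes without common vertices, hence with disjoint unions, and these unions would be two disjoint closed sets covering the connected path, each meeting it; this is impossible. So the union of the 1-skeleta is connected. It contains $p$ and $p'$. A unit cube in $\mathbb R^4$ has diameter $2$, so its vertices are within $2$ of the path and are not in $S$. So $p$ and $p'$ lie in one component of $\mathbb Z^4\setminus S$. $\square$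

## 12. Stars of groups and the sides of an edge

**Definition (star of groups).** Let $G$ be the fundamental group of a finite star of groups with center $A_0$, leaves $B_j$ and edge groups $D_j=A_0\cap B_j$, with finite generating set $X_0\cup\bigcup_jX_j$, where $X_0\subset A_0$ and $X_j\subset B_j$. Its Bass–Serre tree $T$ has vertices $gA_0$, $gB_j$ and edges $gD_j$ joining $gA_0$ to $gB_j$. Vertices and edges are also regarded as subsets of $G$. An edge $\varepsilon$ splits $T$ into $T_\varepsilon^-$, containing its endpoint of type $A_0$, and $T_\varepsilon^+$. Put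
$$Y_\varepsilon^+=\{h:hA_0\in T_\varepsilon^+\},\qquad Y_\varepsilon^-=\{h:hA_0\in T_\varepsilon^-\}\setminus\varepsilon .$$

If $h\in\varepsilon=gD_j$, then $hA_0=gA_0\in T^-_\varepsilon$. So $G=Y_\varepsilon^+\sqcup\varepsilon\sqcup Y_\varepsilon^-$.

For example, let $A_0=\langle a\rangle$ with a single leaf $\langle b\rangle$ and trivial edge group, so $G=F_2$ and the edges are the elements of $G$. For $\varepsilon=\{1\}$, the set $Y_\varepsilon^+$ consists of the reduced words beginning with $b^{\pm1}$, and $Y_\varepsilon^-$ of those beginning with $a^{\pm1}$. For the main example, $A_\Lambda$ is a star of groups with leaves $\langle\{v_i\}\cup M_i\rangle\cong\mathbb Z^4$, edge groups $\langle v_i\rangle$, and center $\langle v_1,\dots,v_5,h_1,h_2\rangle$.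

We need two observations.

First, a path in the Cayley graph between $Y_\varepsilon^+$ and $Y_\varepsilon^-$ meets $\varepsilon$. Let $h\in Y_\varepsilon^+$ and $hs\notin Y_\varepsilon^+$ with $s$ a generator or its inverse. Then $hA_0\neq hsA_0$, so $s\notin A_0$ and $s\in B_j$ for some $j$. The path in $T$ from $hA_0$ to $hsA_0$ consists of the edges $hD_j$ and $hsD_j$, so $\varepsilon$ is one of them. If $\varepsilon=hD_j$, its endpoint of type $A_0$ would be $hA_0\in T_\varepsilon^+$, which is impossible. So $\varepsilon=hsD_j\ni hs$.

Second, if $u$ is a vertex of $T$ and $h\notin u$, then for some edge $\varepsilon$ at $u$ the element $h$ lies in the one of $Y_\varepsilon^\pm$ that is on the side away from $u$. Indeed $u\ne hA_0$; take the first edge $\varepsilon$ on the path from $u$ to $hA_0$. As subsets of $G$, the edges at $u$ are contained in $u$, so $h\notin\varepsilon$.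

The next lemma says that a set which each edge confines to one side is confined to a vertex.

**Lemma 7.** Let $Z$ be a set, $f:Z\to G$ a map and $r\ge0$, such that

(a) for every edge $\varepsilon$ there is a side $Y\in\{Y_\varepsilon^+,Y_\varepsilon^-\}$ with $f(Z)\subset Y\cup N_r(\varepsilon)$;

(b) $f(Z)\not\subset N_r(\varepsilon)\cup N_r(\varepsilon')$ for all edges $\varepsilon,\varepsilon'$ (possibly equal).

Then $f(Z)\subset N_r(u)$ for some vertex $u$ of $T$.

Proof. If both sides of $\varepsilon$ were allowed in (a), then $f(Z)\subset N_r(\varepsilon)$, against (b). So the side is unique, and we orient each edge towards it. Two distinct edges $\varepsilon,\varepsilon'$ at a vertex cannot both point away from it: their sides away from the vertex are disjoint, so $f(Z)\subset N_r(\varepsilon)\cup N_r(\varepsilon')$, against (b).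

Fix $p_0\in Z$, start at $u_0=f(p_0)A_0$ and follow outgoing edges. We never turn back, since an edge just crossed points to the vertex reached. If this never stops, we get distinct edges $\varepsilon_1,\varepsilon_2,\dots$ that all point away from $u_0$. Then $f(p_0)$ is not in the chosen side of $\varepsilon_k$, so $f(p_0)\in N_r(\varepsilon_k)$ for all $k$. This is impossible, because the ball of radius $r$ at $f(p_0)$ is finite and each of its elements lies in only one coset of each $D_j$. So we reach a vertex $u$ such that all edges at $u$ point to $u$. If $f(p)\notin u$, then by the second observation $f(p)$ lies on the side away from $u$ of some edge $\varepsilon$ at $u$. This is not the chosen side, so $f(p)\in N_r(\varepsilon)\subset N_r(u)$. $\square$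

## 13. No coarse embedding $A_\Gamma\to A_\Lambda$

We prove Theorem A(2). Suppose $f:A_\Gamma\to A_\Lambda$ is a coarse embedding, with $L$ as in (4).

For $G=A_\Gamma$ or $A_\Lambda$ let $B_i=\langle\{v_i\}\cup M_i\rangle\cong\mathbb Z^4$, isometrically embedded. $G$ is a star of groups with leaves $B_i$, edge groups $\langle v_i\rangle$, and center $A_0$ generated by $\{v_1,\dots,v_5,t\}$, respectively $\{v_1,\dots,v_5,h_1,h_2\}$. A $B$-coset is a coset $\beta=xB_i$. Its class is $[\beta]=xv_ix^{-1}$, a vertex of the extension graph; this is well defined because $B_i$ is abelian. For example, $B_1$ and $v_2B_1$ are different $B$-cosets with the same class $v_1$. By (2), and since $B_i\subset C(v_i)$,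
$$[xB_i]=gv_ig^{-1}\ \Rightarrow\ x\in gC(v_i)\ \Rightarrow\ xB_i\subset gC(v_i). \tag{11}$$

**Lemma 8.** Let $\beta\ne\beta'$ be $B$-cosets of $G$. If $[\beta]=[\beta']=u$, then $N_r(\beta)\cap N_r(\beta')$ lies in a finite neighborhood of $\langle u\rangle$ for every $r$, and is infinite for large $r$. If $[\beta]\neq[\beta']$, then it is finite for every $r$.

Proof. Let $\beta=xB_i$, $\beta'=yB_j$. The group $xB_ix^{-1}\cap yB_jy^{-1}$ fixes the vertices $\beta,\beta'$ of $T$, hence the path between them, hence the two end edges of this path. An edge at $xB_i$ is $xb\langle v_i\rangle$ with $b\in B_i$, and its stabilizer is $\langle xbv_ib^{-1}x^{-1}\rangle=\langle xv_ix^{-1}\rangle$. So the intersection lies in $\langle[\beta]\rangle\cap\langle[\beta']\rangle$, which by Fact 3 is trivial unless $[\beta]=[\beta']$. Now (10) gives the two containments. If $[\beta]=[\beta']=u$, then $i=j$, and $u^nx=xv_i^n\in\beta$ and $u^ny=yv_i^n\in\beta'$ are at distance $|x^{-1}y|$ for all $n$, so the intersection is infinite for $r\ge|x^{-1}y|$. $\square$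

For $u=gvg^{-1}$, abelianization gives
$$|a-b|\le d(u^a,u^b)\le|u|\,|a-b|. \tag{12}$$
So neighborhoods of $\langle u\rangle$ contain $O(R)$ points of any ball of radius $R\ge1$, and in particular $N_r(\beta)\cap\beta'$ has at most linear growth when $\beta\ne\beta'$, while $\beta'\cong\mathbb Z^4$ has growth of order $R^4$.

**Step 1: $B$-cosets go to $B$-cosets, uniformly.** The purpose is to show that the copies of $\mathbb Z^4$ are respected by $f$. The claim is: there is $r_1$ such that for every $B$-coset $\beta$ of $A_\Gamma$ there is a unique $B$-coset $F(\beta)$ of $A_\Lambda$ with $f(\beta)\subset N_{r_1}(F(\beta))$, and $F$ is injective.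

Identify $\beta$ with $\mathbb Z^4$; its metric is the $\ell^1$-metric, which is at most twice the Euclidean one. For an edge $\varepsilon=g\langle v_i\rangle$ of the tree of $A_\Lambda$ let
$$S_\varepsilon=\{p\in\beta:f(p)\in N_L(\varepsilon)\}.$$
If $p\in\beta$ and $R\ge1$, then $f$ maps $S_\varepsilon\cap B(p,R)$ into $N_L(\varepsilon)\cap B(f(p),2LR)$. The elements of $\varepsilon$ within $L$ of this ball form a set of diameter at most $2(2LR+L)$ in a copy of $\mathbb Z$, so $N_L(\varepsilon)\cap B(f(p),2LR)$ has $O(R)$ elements. As fibers are bounded, $|S_\varepsilon\cap B(p,R)|\le CR$ with $C$ independent of $\beta,\varepsilon,p$. Let $\rho$ be as in Lemma 6 for this $C$.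

Adjacent points of $\beta$ outside $S_\varepsilon$ have images at distance at most $L$ from each other and more than $L$ from $\varepsilon$. So a geodesic between these images does not meet $\varepsilon$, and by the first observation of Section 12 the images are on the same side of $\varepsilon$. By Lemma 6, all points of $\beta$ at Euclidean distance $>\rho$ from $S_\varepsilon$ map to one side of $\varepsilon$. The other points are at distance at most $2\rho$ in $\beta$ from $S_\varepsilon$, so they map into $N_{r_1}(\varepsilon)$ with $r_1=L(2\rho+1)$. This is condition (a) of Lemma 7 with $Z=\beta$ and $r=r_1$. Condition (b) holds because, by the same count, the preimage in $\beta$ of $N_{r_1}(\varepsilon)$ has at most linear growth, and two such sets cannot cover $\mathbb Z^4$. So $f(\beta)\subset N_{r_1}(u)$ for some vertex $u$ of the tree.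

We must exclude that $u$ is of type $A_0$. Recall that a metric space has asymptotic dimension at most $n$ if for every $r$ it has a cover by sets of uniformly bounded diameter such that every ball of radius $r$ meets at most $n+1$ of them; that this is monotone under coarse embeddings; and that $\mathbb Z^n$ has asymptotic dimension $n$. If $u$ were of type $A_0$, then $\mathbb Z^4$ would coarsely embed in $A_{\Lambda_0}$, where $\Lambda_0=\Lambda\setminus\bigcup_iM_i$ is the pentagon together with $h_1,h_2$. The largest cliques of $\Lambda_0$ have $3$ vertices, since the pentagon has no triangles and $h_1\not\sim h_2$. So $A_{\Lambda_0}$ acts properly cocompactly on a 3-dimensional CAT(0) cube complex, and its asymptotic dimension is at most $3$ (Wright, *Finite asymptotic dimension for CAT(0) cube complexes*, Geom. Topol. 2012). But $\mathbb Z^4$ has asymptotic dimension $4$, a contradiction. So $u$ is a $B$-coset.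

It is unique: if $f(\beta)\subset N_{r_1}(u)\cap N_{r_1}(u')$ for two different $B$-cosets $u,u'$, then by Lemma 8 the image $f(\beta)$ lies in a set of at most linear growth. But $f$ maps the ball of radius $R$ in $\beta$, with order of $R^4$ points, into a ball of radius $LR$ with bounded fibers. This is a contradiction for large $R$.

Injectivity: by Lemma 5, applied to $\beta\cong\mathbb Z^4$ and the nearest-point version $\beta\to F(\beta)\cong\mathbb Z^4$ of $f$,
$$F(\beta)\subset N_c(f(\beta))\quad\text{for some } c=c(\beta). \tag{13}$$
If $F(\beta)=F(\beta')$, then $f(\beta')\subset N_{r_1+c}(f(\beta))$, so by (3) $\beta'$ is in a finite neighborhood of $\beta$, and $\beta=\beta'$ by the growth remark after Lemma 8.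

**Step 2: the induced graph map.** The purpose is to extract from $F$ a map of extension graphs. Let $V_c(\cdot)$ denote the set of vertices with label in $\{v_1,\dots,v_5\}$; these are exactly the classes of $B$-cosets. Define
$$\varphi:V_c(\Gamma^{\mathrm{ext}})\to V_c(\Lambda^{\mathrm{ext}}),\qquad\varphi([\beta])=[F(\beta)].$$

It is well defined. Suppose $[\beta]=[\beta']=u$ with $\beta=xB_i\neq\beta'=yB_i$. The points $u^nx=xv_i^n\in\beta$ and $u^ny\in\beta'$ are at distance $|x^{-1}y|$. So the points $f(u^nx)$, infinitely many since fibers are finite, lie in $N_{r_1}(F(\beta))$ and within $L|x^{-1}y|+r_1$ of $F(\beta')$. By Step 1, $F(\beta)\neq F(\beta')$, and by Lemma 8, $[F(\beta)]=[F(\beta')]$.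

It is injective. Suppose $[F(\beta)]=[F(\beta')]$ with $\beta\neq\beta'$. Then $F(\beta)\ne F(\beta')$, and by Lemma 8 infinitely many points of $F(\beta)$ are within a fixed distance of $F(\beta')$. By (13) for $\beta$ and $\beta'$, infinitely many points of $f(\beta)$ are within a fixed distance of $f(\beta')$. By (3), $N_r(\beta')\cap\beta$ is infinite for some $r$, so $[\beta]=[\beta']$ by Lemma 8.

It preserves adjacency. By Fact 4, adjacent vertices of $V_c(\Gamma^{\mathrm{ext}})$ have, up to swapping, the form $u=gv_ig^{-1}$, $w=gv_{i+1}g^{-1}$. Let $u'=\varphi(u)$ and $w'=\varphi(w)=yv_jy^{-1}$. We follow the points $f(gv_i^n)$, $n\in\mathbb Z$.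

They follow $\langle u'\rangle$. The $B$-cosets $gB_i$ and $gv_{i+1}B_i$ are distinct, since $v_{i+1}\notin B_i$, and both have class $u$, since $v_{i+1}$ commutes with $v_i$. So $F(gB_i)\ne F(gv_{i+1}B_i)$ both have class $u'$. The point $f(gv_i^n)$ is within $r_1$ of $F(gB_i)$. Also $gv_i^n$ is at distance $1$ from $gv_{i+1}v_i^n\in gv_{i+1}B_i$, so $f(gv_i^n)$ is within $L+r_1$ of $F(gv_{i+1}B_i)$. By Lemma 8, all $f(gv_i^n)$ lie in a fixed neighborhood of $\langle u'\rangle$. Choosing nearest powers of $u'$ gives a map $\mathbb Z\to\langle u'\rangle$, and by (12) this is a coarse embedding $\mathbb Z\to\mathbb Z$. By Lemma 5 with $n=1$, $\langle u'\rangle$ lies in a finite neighborhood of $\{f(gv_i^n):n\in\mathbb Z\}$.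

They also stay near $C(w')$. The $B$-coset $gv_i^nB_{i+1}$ contains $gv_i^n$, and its class is $gv_i^nv_{i+1}v_i^{-n}g^{-1}=w$ for every $n$. So $F(gv_i^nB_{i+1})$ has class $w'=yv_jy^{-1}$, and by (11) it is contained in $yC(v_j)=C(w')y$. Hence $f(gv_i^n)\in N_{r_1+|y|}(C(w'))$ for all $n$.

Together, $\langle u'\rangle\subset N_c(C(w'))$ for some $c$. Write $u'^k=c_ks_k$ with $c_k\in C(w')$ and $|s_k|\le c$. By the pigeonhole principle $s_k=s_l$ for some $k\neq l$, so $u'^{k-l}=c_kc_l^{-1}\in C(w')$. By Fact 2, applied to a conjugate, $w'\in C(u'^{k-l})=C(u')$. And $u'\neq w'$ since $\varphi$ is injective. So $u'\sim w'$.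

**Step 3: a map $\theta:\mathbb Z^3\to\mathbb Z^2$.** The purpose is to compare the two families of pentagons through $v_1v_2$. For $g\in A_\Gamma$ the vertices $\varphi(gv_ig^{-1})$, $i\in\mathbb Z/5$, are distinct with labels in $\{v_1,\dots,v_5\}$, and cyclically adjacent. By Lemma 3 they equal $g'v_{\sigma_g(i)}g'^{-1}$ with $g'\in A_\Lambda$ and $\sigma_g\in D_5$. Composing $f$ with a left translation of $A_\Lambda$ and with an automorphism of $A_\Lambda$ induced by an element of $D_5$, which are isometries that permute $B$-cosets and act compatibly on classes, we may assume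
$$\varphi(v_i)=v_i\quad\text{for all } i.$$

Let $z\in\langle v_1,v_2,t\rangle\cong\mathbb Z^3$. Then $zv_1z^{-1}=v_1$ and $zv_2z^{-1}=v_2$. Comparing labels of $\varphi(zv_iz^{-1})$ for $i=1,2$, we see that $\sigma_z$ fixes $1$ and $2$, so $\sigma_z=\mathrm{id}$. Thus $\varphi(zv_iz^{-1})=g_z'v_ig_z'^{-1}$ for all $i$. For $i=1,2$ the left side is $v_i$, so by (1) $g_z'\in C(v_1)\cap C(v_2)=\langle v_1,v_2\rangle\times\langle h_1,h_2\rangle$. As $h_1,h_2$ commute with all $v_i$, we may drop the second component and take
$$g_z'=v_1^{\alpha(z)}v_2^{\beta(z)},\qquad\theta(z):=(\alpha(z),\beta(z))\in\mathbb Z^2. \tag{14}$$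

**Step 4: $\theta$ is injective.** If $\theta(z)=\theta(z')$, then $\varphi(zv_iz^{-1})=\varphi(z'v_iz'^{-1})$ for all $i$. Since $\varphi$ is injective, $z^{-1}z'\in\bigcap_iC_{A_\Gamma}(v_i)=\langle\bigcap_i\mathrm{St}_\Gamma(v_i)\rangle=1$.

**Step 5: $\theta$ is coarsely Lipschitz.** We tie $\theta(z)$ to the point $f(z)$. For every $i$ we have $z\in zB_i$ and $[F(zB_i)]=\varphi(zv_iz^{-1})=g_z'v_ig_z'^{-1}$. By (11), $f(z)\in N_{r_1}(g_z'\langle\mathrm{St}_\Lambda(v_i)\rangle)$. Since $\bigcap_i\mathrm{St}_\Lambda(v_i)=\{h_1,h_2\}$, Lemma 4 and Fact 1 give $r_2$, independent of $z$, with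
$$f(z)\in N_{r_2}(g_z'\langle h_1,h_2\rangle).$$
Apply the 1-Lipschitz retraction $A_\Lambda\to\langle v_1,v_2\rangle\cong\mathbb Z^2$. It sends $g_z'\langle h_1,h_2\rangle$ to the single point $\theta(z)$, so the image of $f(z)$ is within $r_2$ of $\theta(z)$. Hence, since $\langle v_1,v_2,t\rangle$ is isometrically embedded,
$$|\theta(z)-\theta(z')|_1\le L|z-z'|_1+2r_2 .$$

**Step 6: counting.** By Steps 4 and 5, $\theta$ injects the $\ell^1$-ball of radius $R$ around $0$ in $\mathbb Z^3$, which has at least $cR^3$ points for some $c>0$, into the $\ell^1$-ball of radius $LR+2r_2$ around $\theta(0)$ in $\mathbb Z^2$, which has $O(R^2)$ points. This is a contradiction for large $R$. $\blacksquare$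

With Section 8, this proves Theorem A: the existence of an embedding $\Gamma^{\mathrm{ext}}\to\Lambda^{\mathrm{ext}}$ does not imply the existence of a quasiisometric embedding $A_\Gamma\to A_\Lambda$.

## 14. Extension graphs that embed in each other

We prove Theorem B, for $\Gamma'=\Gamma\sqcup\Lambda$ and $\Lambda'=\Lambda\sqcup K_1$.

**Step 1: the extension graphs embed in each other.** We first describe the extension graph of a disjoint union of nonempty graphs $X,Y$, whose group is $A_X*A_Y$. Every vertex lies in one of the graphs $gX^{\mathrm{ext}}g^{-1}$ or $gY^{\mathrm{ext}}g^{-1}$, which depend only on the coset $gA_X$, respectively $gA_Y$. The groups $gA_Xg^{-1}$ and $gA_Yg^{-1}$ are the vertex stabilizers of the Bass–Serre tree of the free product, whose edge stabilizers are trivial; so the groups for different cosets meet trivially, and the pieces are pairwise disjoint. By Fact 4, adjacent vertices have a common conjugator and adjacent labels, so no edges join different pieces. There are countably many cosets of each kind, and infinitely many: for $y\in V(Y)$ the cosets $y^nA_X$ are distinct, and similarly with $X$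 and $Y$ exchanged.

So $\Gamma'^{\mathrm{ext}}$ is a disjoint union of $\aleph_0$ copies of $\Gamma^{\mathrm{ext}}$ and $\aleph_0$ copies of $\Lambda^{\mathrm{ext}}$, and $\Lambda'^{\mathrm{ext}}$ is a disjoint union of $\aleph_0$ copies of $\Lambda^{\mathrm{ext}}$ and $\aleph_0$ isolated vertices. By Theorem A(1), we can embed each copy of $\Gamma^{\mathrm{ext}}$ or $\Lambda^{\mathrm{ext}}$ in its own copy of $\Lambda^{\mathrm{ext}}$, so $\Gamma'^{\mathrm{ext}}$ embeds in $\Lambda'^{\mathrm{ext}}$. Conversely, send copies of $\Lambda^{\mathrm{ext}}$ to copies of $\Lambda^{\mathrm{ext}}$, and isolated vertices into distinct copies of $\Gamma^{\mathrm{ext}}$.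

**Step 2: $A_{\Lambda'}$ embeds in $A_{\Gamma'}$.** Taking $v_1\in\Gamma$ as the isolated vertex, $\Lambda'\cong\Lambda\sqcup\{v_1\}$ is an induced subgraph of $\Lambda\sqcup\Gamma=\Gamma'$. So $A_{\Lambda'}$ embeds isometrically by Fact 1.

**Step 3: balls do not separate $A_\Gamma$.** To rule out a coarse embedding $A_{\Gamma'}\to A_{\Lambda'}$ we need to know that $A_\Gamma$ is one-ended, in the following explicit form.

**Lemma 9.** For all $D\ge0$ and $x\in A_\Gamma$, all points at distance $>3D$ from $x$ lie in one component of the complement of the ball $B(x,D)$ in the Cayley graph.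

Proof. By translation let $x=1$. A flat is a coset $P=p\langle a,b\rangle$ with $a\sim b$ in $\Gamma$; it is isometric to $\mathbb Z^2$ with the $\ell^1$-metric. If $P$ meets $B(1,D)$, choose $k\in P\cap B(1,D)$. Then $P\cap B(1,D)$ lies in the ball of radius $2D$ around $k$ in $P$, whose complement in $P$ is connected. So this complement lies in one component $U(P)$ of the complement of $B(1,D)$. If $P$ does not meet $B(1,D)$, then all of $P$ lies in one component $U(P)$.

If two flats share an infinite set, they share a point outside the removed balls, so they have the same $U$. The flats $p\langle a,b\rangle$ and $p\langle b,c\rangle$ share $p\langle b\rangle$. As $\Gamma$ is connected with more than one vertex, all flats through $p$ of the form $p\langle a,b\rangle$ have the same $U$. If $s$ is a generator and $s\sim c$, then $p\langle s,c\rangle=ps\langle s,c\rangle$, so the flats through $p$ and those through $ps$ have the same $U$. Hence all flats have the same $U$. Finally, let $|p|>3D$ and let $P$ be a flat through $p$. If $P$ meets $B(1,D)$, then $d(p,k)\ge|p|-|k|>2D$, so $p\in U(P)$. Otherwise $p\in P\subset U(P)$. $\square$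

**Step 4: there is no coarse embedding $A_{\Gamma'}\to A_{\Lambda'}$.** We reduce to Theorem A(2) by the tree argument of Section 12. Suppose there is one. Restricting it to the isometrically embedded subgroup $A_\Gamma$ gives a coarse embedding $f:A_\Gamma\to G=A_\Lambda*\langle s\rangle$, with $L$ as in (4). View $G$ as a star of groups with center $A_\Lambda$, one leaf $\langle s\rangle$ and trivial edge group; the edges are the elements of $G$.

For $\varepsilon=\{g\}$ let $S_\varepsilon=f^{-1}(N_L(g))$. By (3) its diameter is at most some $D_0$ independent of $g$. As in Step 1 of Section 13, adjacent points outside $S_\varepsilon$ have images at distance at most $L$ from each other and more than $L$ from $g$, so on the same side of $\varepsilon$. Hence each component of $A_\Gamma\setminus S_\varepsilon$ maps to one side. If $S_\varepsilon$ is empty, all of $A_\Gamma$ maps to one side. Otherwise take $x\in S_\varepsilon$. Then $S_\varepsilon\subset B(x,D_0)$, and by Lemma 9 all points at distance $>D_1=3D_0$ from $x$ lie in one component of $A_\Gamma\setminus S_\varepsilon$ and map to one side. The other points map within $LD_1$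 of $f(x)\in N_L(g)$, hence into $N_r(\varepsilon)$ with $r=L(1+D_1)$. So (a) of Lemma 7 holds with $Z=A_\Gamma$. Condition (b) holds since preimages of balls are finite and $A_\Gamma$ is infinite.

By Lemma 7, $f(A_\Gamma)\subset N_r(u)$ with $u=g\langle s\rangle$ or $u=gA_\Lambda$. In the first case we would get a coarse embedding of $\mathbb Z^2\cong\langle v_1,v_2\rangle\le A_\Gamma$ into $\mathbb Z$. By (4) and bounded fibers it would map the order of $R^2$ points of a ball, with bounded fibers, into an interval with $O(R)$ points, which is impossible for large $R$. In the second case, moving points of the image to $gA_\Lambda$ and translating by $g^{-1}$, we would get a coarse embedding $A_\Gamma\to A_\Lambda$, contradicting Theorem A(2). $\blacksquare$
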